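\title{Complete and minimal exponential systems of deficient density on a union of intervals}

\begin{abstract}
If $E$ is a bounded interval, every system $\{e^{i\lambda t}\}_{\lambda\in\Lambda}$ that is complete and minimal in $L^2(E)$ has upper density $|E|/2\pi$. We show that this fails for finite unions of intervals: for each integer $N\ge 2$ there are a union $E$ of four intervals with $|E|/2\pi=2+1/N$ and a uniformly discrete set $\Lambda\subset\mathbb R$ of density $1+1/N$ whose exponentials are complete and minimal in $L^2(E)$. We also prove what remains true for a finite union of intervals: the upper density of a minimal system is at most $|E|/2\pi$, equality holds for complete and minimal systems under a rank condition, and for two intervals the density can take only two values.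
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $E\subset\mathbb R$ be a finite union of bounded intervals of positive length, and let $|E|$ be its Lebesgue measure. For $\lambda\in\mathbb C$ put $e_\lambda(t)=e^{i\lambda t}$. Given $\Lambda\subset\mathbb C$, the system $\{e_\lambda\}_{\lambda\in\Lambda}$ is \emph{complete} in $L^2(E)$ if its linear span is dense, and \emph{minimal} if no $e_\lambda$ lies in the closed linear span of the others. The size of $\Lambda$ is measured by the upper density
\[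
\mathcal D_+(\Lambda)=\limsup_{R\to\infty}\frac{\#(\Lambda\cap B(0,R))}{2R},
\]
where $B(0,R)$ is the disk of radius $R$ centered at $0$. For real $\Lambda$ this is the number of points per unit length; thus $\mathcal D_+(\mathbb Z)=1$.

Completeness says that $\Lambda$ has enough points, and minimality says that none of them can be spared. One expects the two properties together to fix the density. For $E=[0,2\pi]$ the integers give an orthogonal basis, and $\mathcal D_+(\mathbb Z)=1=|E|/2\pi$. For $E=[0,\pi]\cup[3\pi,4\pi]$ the integers again give an orthogonal basis, since reduction modulo $2\pi$ maps $E$ bijectively onto the circle up to null sets, and again $|E|/2\pi=1$. It is well known that for a single interval $E$ every complete and minimal system satisfies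
\begin{equation}\label{eq:star}
\mathcal D_+(\Lambda)=\frac{|E|}{2\pi}.
\end{equation}
The natural guess is that only the measure of $E$ matters. This is the following conjecture, which comes from the paper of Baranov, Belov and Kuznetsov \cite{BBK}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $E$ be a finite union of intervals and let $\{e_\lambda\}_{\lambda\in\Lambda}$ be complete and minimal in $L^2(E)$. Then $\Lambda$ satisfies \eqref{eq:star}.}
\medskip

We disprove the conjecture. A set $\Lambda$ is \emph{uniformly discrete} if $\inf|\lambda-\lambda'|>0$ over distinct $\lambda,\lambda'\in\Lambda$.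

\begin{theorem}\label{thm:counter}
Let $N\ge2$ be an integer, $h=2\pi/N$, $\alpha=h/2$, and
\[
E=[0,\alpha]\cup[2\pi+\alpha,4\pi+\alpha]\cup[6\pi-h,6\pi]\cup[6\pi+\alpha,8\pi].
\]
There is a uniformly discrete $\Lambda\subset\mathbb R$ such that $\{e_\lambda\}_{\lambda\in\Lambda}$ is complete and minimal in $L^2(E)$ and
\[
\lim_{R\to\infty}\frac{\#(\Lambda\cap B(0,R))}{2R}=1+\frac1N<2+\frac1N=\frac{|E|}{2\pi}.
\]
\end{theorem}

The four intervals are disjoint because $3h/2<2\pi$, and $|E|=\alpha+2\pi+h+(2\pi-\alpha)=4\pi+h$. For $N=2$ the set is $[0,\frac\pi2]\cup[\frac{5\pi}2,\frac{9\pi}2]\cup[5\pi,6\pi]\cup[\frac{13\pi}2,8\pi]$, the density is $\frac32$ and $|E|/2\pi=\frac52$. As $N\to\infty$ the ratio $\mathcal D_+(\Lambda)/(|E|/2\pi)=\frac{N+1}{2N+1}$ tends to $\frac12$.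

All arguments take place on the Fourier side. For a compactly supported $u\in L^2(\mathbb R)$ let $\hat u(z)=\int u(t)e^{izt}\,dt$; this is an entire function. Functions on a set are extended by zero. Since $\hat\varphi(\lambda)$ is the inner product of $e_\lambda$ with $\bar\varphi$ in $L^2(E)$, orthogonal projection gives the dual description:
\begin{itemize}
\item the system is complete if and only if $\varphi\in L^2(E)$, $\hat\varphi|_\Lambda=0$ imply $\varphi=0$;
\item it is minimal if and only if for each $\lambda\in\Lambda$ there is $\varphi_\lambda\in L^2(E)$ with $\hat\varphi_\lambda=0$ on $\Lambda\setminus\{\lambda\}$ and $\hat\varphi_\lambda(\lambda)\ne0$.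
\end{itemize}
If the system is complete and minimal, $\varphi_\lambda$ is unique up to a scalar: the difference of two such functions with the same value $\hat\varphi_\lambda(\lambda)$ has a transform vanishing on $\Lambda$.

Let $I_1,\dots,I_m$ be the disjoint component intervals of $E$, and let $\mathbf 1_{I_j}$ be their indicator functions. For a minimal system with chosen functions $\varphi_\lambda$, let $r\in\{1,\dots,m\}$ be the rank, over the field of meromorphic functions on $\mathbb C$, of the family of vectors $(\widehat{\varphi_\lambda\mathbf 1_{I_1}},\dots,\widehat{\varphi_\lambda\mathbf 1_{I_m}})$, $\lambda\in\Lambda$. For a complete and minimal system $r$ depends only on $E$ and $\Lambda$.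

\begin{theorem}\label{thm:positive}
Let $E$ be a union of $m$ disjoint bounded intervals of positive length.
\begin{enumerate}
\item If $\{e_\lambda\}_{\lambda\in\Lambda}$ is minimal in $L^2(E)$, then $\mathcal D_+(\Lambda)\le|E|/2\pi$.
\item If it is complete and minimal and $r=m$, then $\lim_{R\to\infty}\#(\Lambda\cap B(0,R))/2R=|E|/2\pi$.
\item If it is complete and minimal and $E=I_1\cup I_2$ consists of two intervals, then the limit exists and equals $|E|/2\pi$ or $\max(|I_1|,|I_2|)/2\pi$. The second value is possible only if $\{e_\lambda\}_{\lambda\in\Lambda}$ is complete and minimal already in $L^2$ of an interval $I_i$ of maximal length.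
\end{enumerate}
\end{theorem}

For $m=1$ the condition $r=m$ holds automatically, so part (2) contains the case of a single interval. By part (1), the conjecture can fail only through a deficit of points.

The proof of Theorem~\ref{thm:counter} is self-contained and occupies Sections~\ref{sec:model}--\ref{sec:jump}. Section~\ref{sec:model} treats a model on three intervals, in which the loss of density is already visible but minimality fails. Section~\ref{sec:four} adds the fourth interval and reduces the theorem to two properties of a set of half-integers, proved in Sections~\ref{sec:swap} and~\ref{sec:jump}. Theorem~\ref{thm:positive} is proved in Section~\ref{sec:positive}, independently of the rest.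

\section{Perturbed integers and a model on three intervals}\label{sec:model}

\subsection{Folding}
Let $\varphi\in L^2(0,8\pi)$ and $F=\hat\varphi$. Cut $\varphi$ into the layers $\varphi_j(t)=\varphi(t+2\pi j)$, $t\in[0,2\pi)$, $j=0,1,2,3$, and put
\[
a=\sum_j\varphi_j,\qquad b=\sum_j(-1)^j\varphi_j,\qquad w=\sum_j j\,\varphi_j .
\]
Then $F(z)=\sum_je^{2\pi ijz}\hat\varphi_j(z)$. Since $e^{2\pi ijn}=1$ for $n\in\mathbb Z$ and $e^{2\pi ij\mu}=(-1)^j$ for $\mu\in\mathbb Z+\frac12$,
\begin{equation}\label{eq:fold}
F(n)=\hat a(n)\quad(n\in\mathbb Z),\qquad F(\mu)=\hat b(\mu)\quad(\mu\in\mathbb Z+\tfrac12),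
\end{equation}
\begin{equation}\label{eq:deriv}
F'(n)=i\sum_j\int_0^{2\pi}(t+2\pi j)\varphi_j(t)e^{int}\,dt=i\,\widehat{ta}(n)+2\pi i\,\hat w(n)\quad(n\in\mathbb Z).
\end{equation}
By the Cauchy--Schwarz inequality, $|F'(x)|\le C_1\|\varphi\|$ and $|F''(x)|\le C_2\|\varphi\|$ for real $x$, where $C_\nu^2=\int_0^{8\pi}t^{2\nu}\,dt$.

The integers see only $a$. A point $n+\varepsilon$ close to $n$ sees $F(n)+\varepsilon F'(n)$ to first order, hence both $a$ and $w$. If the perturbation decays fast, the single equation $F(n+\varepsilon)=0$ carries two pieces of information: $\hat a(n)$ is very small, and, once $a=0$ is known, $\hat w(n)$ nearly vanishes. One point then does the work of two, and this is the source of the deficit in Theorem~\ref{thm:counter}. Put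
\[
\Lambda_0=\{n+\varepsilon_n:n\in\mathbb Z\},\quad \varepsilon_n=\eta e^{-|n|},\qquad Y\varphi=\Big(\frac{F(n+\varepsilon_n)}{2\pi i\,\varepsilon_n}\Big)_{n\in\mathbb Z},
\]
with $\eta\in(0,\frac14)$ fixed in Lemma~\ref{lem:T}. Thus $F|_{\Lambda_0}=0$ means $Y\varphi=0$.

\begin{lemma}\label{lem:analytic}
If $F|_{\Lambda_0}=0$, then $a$ agrees almost everywhere on $[0,2\pi)$ with a $2\pi$-periodic real-analytic function on $\mathbb R$.
\end{lemma}

\begin{proof}
We have $|\hat a(n)|=|F(n)-F(n+\varepsilon_n)|\le C_1\|\varphi\|\eta e^{-|n|}$. Hence the Fourier series $\frac1{2\pi}\sum_n\hat a(n)e^{-int}$ of $a$ converges uniformly in the strip $|\operatorname{Im}t|\le\frac12$.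
\end{proof}

The exponential decay of $\varepsilon_n$ is needed only here. What we use later is that a nonzero $a$ has a nonzero derivative of some order at a prescribed point.

\subsection{The model set}
For the points of $\Lambda_0$ to be indispensable, $w$ must be free on the whole circle when $a=0$, so every point of the circle should be covered at least twice. Let $0<\alpha<2\pi$ and
\[
E_0=[0,\alpha]\cup[2\pi+\alpha,4\pi+\alpha]\cup[6\pi+\alpha,8\pi],\qquad |E_0|=4\pi .
\]
Up to null sets, the layers $j$ with $t+2\pi j\in E_0$ are $j\in\{0,2\}$ for $t\in[0,\alpha)$ and $j\in\{1,3\}$ for $t\in[\alpha,2\pi)$ (the solid segments in Figure~\ref{fig:layers}). The two layers over $t$ have equal parity, so for $\varphi\in L^2(E_0)$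
\[
b=\sigma a,\qquad \sigma=1\ \text{ on }[0,\alpha),\qquad \sigma=-1\ \text{ on }[\alpha,2\pi).
\]
For $w\in L^2(0,2\pi)$ let $Lw\in L^2(E_0)$ be the function with layers $\varphi_2=-\varphi_0=w/2$ on $[0,\alpha)$ and $\varphi_3=-\varphi_1=w/2$ on $[\alpha,2\pi)$. It has $a=b=0$, its weighted sum $\sum_jj\varphi_j$ is $w$, and $\|Lw\|=\|w\|/\sqrt2$. Conversely, if $\varphi\in L^2(E_0)$ has $a=0$, then $\varphi_0=-\varphi_2$, $w=2\varphi_2$ on $[0,\alpha)$ and $\varphi_1=-\varphi_3$, $w=2\varphi_3$ on $[\alpha,2\pi)$, so $\varphi=Lw$.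

\begin{lemma}\label{lem:T}
\begin{enumerate}
\item If $\varphi\in L^2(0,8\pi)$ and $a$ is a trigonometric polynomial (possibly $0$), then $Y\varphi\in\ell^2(\mathbb Z)$.
\item There is $\eta\in(0,\frac14)$, independent of $\alpha$, such that $T=YL$ is an isomorphism of $L^2(0,2\pi)$ onto $\ell^2(\mathbb Z)$.
\end{enumerate}
\end{lemma}

\begin{proof}
By Taylor's formula, $F(n+\varepsilon)=F(n)+\varepsilon F'(n)+\varepsilon^2\int_0^1(1-s)F''(n+s\varepsilon)\,ds$. So for each $n$ with $\hat a(n)=0$,
\begin{equation}\label{eq:taylor}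
\Big|(Y\varphi)_n-\frac{F'(n)}{2\pi i}\Big|\le\frac{C_2}{4\pi}\,\varepsilon_n\|\varphi\| .
\end{equation}
In (1) this holds for all but finitely many $n$, and $(F'(n))\in\ell^2$ by \eqref{eq:deriv} and Parseval's identity. In (2), $\varphi=Lw$ has $a=0$, so $F'(n)=2\pi i\,\hat w(n)$ and \eqref{eq:taylor} gives $\|Tw-(\hat w(n))_n\|\le\frac{C_2}{4\pi}(\sum_n\varepsilon_n^2)^{1/2}\|w\|$. Choose $\eta$ so small that the constant is at most $\frac12\sqrt{2\pi}$. The map $w\mapsto(\hat w(n))_n$ equals $\sqrt{2\pi}\,U$ with $U$ unitary, so $T=\sqrt{2\pi}\,U(I+K)$ with $\|K\|\le\frac12$, and $I+K$ is inverted by its Neumann series.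
\end{proof}

From now on $\eta$ is fixed as in Lemma~\ref{lem:T}. It remains to force $a=0$. Here the sign change of $\sigma$ enters: if $a$ is analytic and nonzero, then $b=\sigma a$ has a jump at $\alpha$ in some derivative, and a jump prevents $\hat b$ from vanishing at large half-integers. The tool is integration by parts. For $y$ smooth on $[c,d]$, real $x\neq0$ and $l\ge0$,
\begin{equation}\label{eq:parts}
\int_c^dy(t)e^{ixt}\,dt=\sum_{\nu=0}^{l}\frac{(-1)^\nu}{(ix)^{\nu+1}}\Big[y^{(\nu)}(t)e^{ixt}\Big]_c^d+O(|x|^{-l-2}),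
\end{equation}
with a constant depending on $y,c,d,l$ only: after $l+2$ integrations by parts, the boundary term with $\nu=l+1$ and the remaining integral $(-1)^{l+2}(ix)^{-l-2}\int_c^dy^{(l+2)}e^{ixt}\,dt$ are both $O(|x|^{-l-2})$.

\begin{proposition}\label{prop:model}
\begin{enumerate}
\item For each $n_0\in\mathbb Z$ there is $\varphi\in L^2(E_0)$ with $a=0$, $F(n_0+\varepsilon_{n_0})\ne0$, and $F=0$ at all other points of $\Lambda_0$ and on $\mathbb Z+\frac12$.
\item For $Q\subset\mathbb Z+\frac12$, the system $\{e_\lambda\}_{\lambda\in\Lambda_0\cup Q}$ is complete in $L^2(E_0)$ if and only if $Q$ is infinite.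
\end{enumerate}
\end{proposition}

\begin{proof}
(1) Take $\varphi=LT^{-1}(\delta_{n,n_0})_n$. Then $Y\varphi=(\delta_{n,n_0})_n$, and $b=0$ gives $F=0$ on $\mathbb Z+\frac12$.

(2) Let $Q$ be infinite and $F=0$ on $\Lambda_0\cup Q$. By Lemma~\ref{lem:analytic}, $a$ is analytic and periodic. Suppose $a\not\equiv0$, and let $l\ge0$ be minimal with $a^{(l)}(\alpha)\ne0$. For $\mu\in\mathbb Z+\frac12$ apply \eqref{eq:parts} to $\hat b(\mu)=(\int_0^\alpha-\int_\alpha^{2\pi})\,a\,e^{i\mu t}\,dt$. The boundary terms of order $\nu$ add up to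
\[
2a^{(\nu)}(\alpha)e^{i\mu\alpha}-a^{(\nu)}(0)-a^{(\nu)}(2\pi)e^{2\pi i\mu}=2a^{(\nu)}(\alpha)e^{i\mu\alpha},
\]
because $e^{2\pi i\mu}=-1$. Hence $|\hat b(\mu)|=2|a^{(l)}(\alpha)|\,|\mu|^{-l-1}+O(|\mu|^{-l-2})$, which is nonzero for large $|\mu|$. Since $Q$ is unbounded and $\hat b|_Q=0$, this is a contradiction. So $a=0$, $\varphi=Lw$, $Tw=Y\varphi=0$, and $\varphi=0$.

Let $Q$ be finite. Finitely many linear conditions leave a trigonometric polynomial $a\ne0$ with $\widehat{\sigma a}=0$ on $Q$. Let $\varphi^0\in L^2(E_0)$ have layers $\varphi_0=a$ on $[0,\alpha)$, $\varphi_1=a$ on $[\alpha,2\pi)$, and zero otherwise. By Lemma~\ref{lem:T}, $\varphi=\varphi^0-LT^{-1}Y\varphi^0$ is defined and $Y\varphi=0$. The correction does not change $a$ and $b=\sigma a$. So $\varphi\ne0$ and $F=0$ on $\Lambda_0\cup Q$.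
\end{proof}

With $Q$ infinite and of zero density, $\Lambda_0\cup Q$ has density $1$ and is complete on a set with $|E_0|/2\pi=2$, and no point of $\Lambda_0$ can be removed. But a point of $Q$ can: $Q$ stays infinite, and the system stays complete. So $\Lambda_0\cup Q$ is never both complete and minimal in $L^2(E_0)$. The rest of the construction repairs this defect.

\section{The fourth interval}\label{sec:four}

\subsection{Reduction to two properties of a set of half-integers}
The half-integer points are redundant in the model because, once $a=0$, they have nothing left to determine: $b=0$. We give them a function of their own. Fix $N\ge2$, $h=2\pi/N$, $\alpha=h/2$, and let $E=E_0\cup[6\pi-h,6\pi]$ be the set of Theorem~\ref{thm:counter}. Put $J=[0,2\pi-h)$ and $H=[2\pi-h,2\pi)$; note that $\alpha<h\le2\pi-h$, since $N\ge 2$. The new interval is the layer $j=2$ over $H$, where the layers are now $1,2,3$ (Figure~\ref{fig:layers}). For $\varphi\in L^2(E)$ we still have $b=\sigma a$ on $J$, while on $H$ the function $b$ is independent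 of $a$. Two facts express this.
\begin{itemize}
\item[(F1)] If $a=0$ and $b=0$ on $H$, then $\varphi_2=(a+b)/2=0$ on $H$, so $\varphi\in L^2(E_0)$ and $\varphi=Lw$.
\item[(F2)] For $u\in L^2(H)$, the function $\varphi^u\in L^2(E)$ with layers $\varphi_2=-\varphi_1=u/2$ on $H$, and zero otherwise, has $a=0$ and $b=u$.
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.3cm,y=0.6cm]
\draw[gray] (0,0)--(6,0) (0,1)--(6,1) (0,2)--(6,2) (0,3)--(6,3);
\draw[line width=2.5pt] (0,0)--(1,0) (1,1)--(6,1) (0,2)--(1,2) (1,3)--(6,3);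
\draw[line width=2.5pt,densely dashed] (4,2)--(6,2);
\draw[dotted] (0,-0.4)--(0,3.4) (1,-0.4)--(1,3.4) (4,-0.4)--(4,3.4) (6,-0.4)--(6,3.4);
\node[left] at (0,0) {$j=0$}; \node[left] at (0,1) {$j=1$};
\node[left] at (0,2) {$j=2$}; \node[left] at (0,3) {$j=3$};
\node[below] at (0,-0.4) {$0$}; \node[below] at (1,-0.4) {$\alpha$};
\node[below] at (4,-0.4) {$2\pi-h$}; \node[below] at (6,-0.4) {$2\pi$};
\end{tikzpicture}
\caption{The set $E$ for $N=3$, folded modulo $2\pi$: row $j$ shows the $t\in[0,2\pi)$ with $t+2\pi j\in E$. The solid segments form $E_0$ and cover each $t$ twice, by rows of equal parity; the parity changes at $\alpha$. The dashed segment is the fourth interval $[6\pi-h,6\pi]$.}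
\label{fig:layers}
\end{figure}

We look for $\Lambda=\Lambda_0\cup M$ with $M\subset\mathbb Z+\frac12$. The set $M$ has two jobs: to determine $b|_H$ without redundancy when $a=0$, and still to force $a=0$. For the first job the obvious candidate is $P=N\mathbb Z+\frac12$. The functions $e_\lambda=e^{it/2}e^{iNnt}$, $\lambda=Nn+\frac12\in P$, form an orthogonal basis of $L^2$ on every interval of length $h=2\pi/N$, with squared norm $h$. But $P$ cannot do the second job: whatever $b$ is on $J$, the values $\widehat{b\mathbf 1_J}(\lambda)$, $\lambda\in P$, are square summable ($J$ is a union of $N-1$ intervals of length $h$), so a suitable choice of $b$ on $H$ makes $\hat b|_P=0$. We therefore exchange a sparse subset $S$ of $P$ for a sparse set $Q$ in another residue class.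

\begin{proposition}\label{prop:M}
There are sets $S\subset P\cap(0,\infty)$ and $Q\subset(N\mathbb Z+\frac32)\cap(0,\infty)$, each with $O(\log R)$ points in $B(0,R)$, such that $M=(P\setminus S)\cup Q$ has the following properties.
\begin{enumerate}
\item[(A)] The system $\{e_\mu\}_{\mu\in M}$ is complete and minimal in $L^2(H)$.
\item[(B)] If $\varphi\in L^2(E)$ and $F=0$ on $\Lambda_0\cup M$, then $a=0$.
\end{enumerate}
\end{proposition}

Since $N\ge2$, the classes $N\mathbb Z+\frac12$ and $N\mathbb Z+\frac32$ are disjoint, so $P\cap Q=\emptyset$.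

\begin{proof}[Proof of Theorem~\ref{thm:counter} from Proposition~\ref{prop:M}]
Let $\Lambda=\Lambda_0\cup M$. The points of $M$ are half-integers and $n<n+\varepsilon_n\le n+\frac14$, so distinct points of $\Lambda$ are at distance at least $\frac14$.

\emph{Completeness.} Let $F|_\Lambda=0$. By (B), $a=0$, so $b=\sigma a=0$ on $J$ and $b\in L^2(H)$. By \eqref{eq:fold}, $\hat b|_M=0$, so $b=0$ by (A). By (F1), $\varphi=Lw$; then $Tw=Y\varphi=0$ gives $w=0$ and $\varphi=0$.

\emph{Minimality.} At a point of $\Lambda_0$ use the function of Proposition~\ref{prop:model}(1), which lies in $L^2(E_0)\subset L^2(E)$. At $\mu_0\in M$, take by (A) a function $u\in L^2(H)$ with $\hat u=0$ on $M\setminus\{\mu_0\}$ and $\hat u(\mu_0)\ne0$. By (F2) and Lemma~\ref{lem:T}, $Y\varphi^u\in\ell^2$ and $\varphi=\varphi^u-LT^{-1}Y\varphi^u$ satisfies $Y\varphi=0$, $a=0$, $b=u$. So $F=0$ on $\Lambda_0$ and $F=\hat u$ on $M$.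

\emph{Density.} In $B(0,R)$ the set $\Lambda_0$ has $2R+O(1)$ points and $M$ has $2R/N+O(\log R)$ points.
\end{proof}

The fourth interval adds $1/N$ to $|E|/2\pi$ and $M$ adds $1/N$ to the density, so the deficit $1$ of the model survives.

\subsection{Eliminating the values of $b$ on $H$}
In (B) the unknown $L^2$ function $b|_H$ contributes to $\hat b(q)$, $q\in Q$, and may hide the jump at $\alpha$. The next formula replaces $b|_H$ by the values of $\hat b$ on $P$, most of which vanish. Let $\zeta=e^{i\pi/N}$, and for $b\in L^2(0,2\pi)$ let $b_p(t)=b(t+ph)$, $t\in[0,h)$, $0\le p\le N-1$. The piece $b_{N-1}$ is $b|_H$ translated.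

\begin{lemma}\label{lem:formula}
For $b\in L^2(0,2\pi)$ we have $(\hat b(\lambda))_{\lambda\in P}\in\ell^2$, and for $q\in N\mathbb Z+\frac32$
\begin{equation}\label{eq:formula}
\hat b(q)=\sum_{p=0}^{N-2}\beta_p\int_0^hb_p(t)e^{iqt}\,dt+\gamma\sum_{\lambda\in P}\frac{\hat b(\lambda)}{q-\lambda},
\end{equation}
where $\beta_p=\zeta^{3p}-\zeta^{p-2}$ and $\gamma=\beta_0/(ih)$. Here $\beta_0=1-\zeta^{-2}\ne0$.
\end{lemma}

\begin{proof}
For $\lambda\in P$ we have $e^{i\lambda h}=\zeta$, so $\hat b(\lambda)=\int_0^hg\,e^{i\lambda t}\,dt$ with $g=\sum_{p=0}^{N-1}\zeta^pb_p$. Expanding $g$ in the orthogonal basis $\{e^{-i\lambda t}\}_{\lambda\in P}$ of $L^2(0,h)$ gives $(\hat b(\lambda))\in\ell^2$ and $g=\frac1h\sum_{\lambda\in P}\hat b(\lambda)e^{-i\lambda t}$. For $q\in N\mathbb Z+\frac32$ we have $e^{iqh}=\zeta^3$, so $\hat b(q)=\sum_{p=0}^{N-1}\zeta^{3p}\int_0^hb_pe^{iqt}\,dt$. Since $\zeta^{2N}=1$,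
\[
\zeta^{3(N-1)}b_{N-1}=\zeta^{-2}\zeta^{N-1}b_{N-1}=\zeta^{-2}\Big(g-\sum_{p\le N-2}\zeta^pb_p\Big).
\]
This yields the coefficients $\beta_p$. The remaining term is $\zeta^{-2}\int_0^hg\,e^{iqt}\,dt$; it is computed term by term, by continuity of the inner product, from $\int_0^he^{i(q-\lambda)t}\,dt=\frac{\zeta^2-1}{i(q-\lambda)}$. Finally $\zeta^2=e^{2\pi i/N}\ne1$ because $N\ge2$.
\end{proof}

Let $S=\{s_1<s_2<\dots\}$. Suppose that $\varphi\in L^2(E)$ and $F|_M=0$, and put $c_m=\hat b(s_m)$, so that $c\in\ell^2$. We have $b_0=\sigma a$ on $[0,h)\subset J$, with the sign change at $\alpha$, and $b_p=-a(\cdot+ph)$ for $1\le p\le N-2$, since $[ph,(p+1)h)\subset[\alpha,2\pi-h)$. As $\hat b=0$ on $P\setminus S$ and on $Q$, formula \eqref{eq:formula} becomes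
\begin{equation}\label{eq:AD}
A(q)=D(q)\quad(q\in Q),\qquad A(z)=\sum_m\frac{c_m}{z-s_m},
\end{equation}
\begin{equation}\label{eq:D}
D(q)=-\frac1\gamma\Big[\beta_0\Big(\int_0^\alpha-\int_\alpha^h\Big)a(t)e^{iqt}\,dt-\sum_{p=1}^{N-2}\beta_p\int_0^ha(t+ph)e^{iqt}\,dt\Big].
\end{equation}
All that is left of $b|_H$ is the Cauchy sum $A$ with poles on the sparse set $S$.

\begin{example}\label{ex:N2}
Let $N=2$, so $h=\pi$, $\alpha=\pi/2$, $\zeta=i$, $\beta_0=2$, $\gamma=2/(i\pi)$, and try $a=1$. For $q=2n+\frac32$ we have $e^{iq\pi}=-i$ and $e^{iq\pi/2}=(-1)^ne^{3\pi i/4}$, so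
\[
D(q)=-i\pi\,\frac{2e^{iq\pi/2}-1-e^{iq\pi}}{iq}=-\pi e^{3\pi i/4}\,\frac{2(-1)^n+\sqrt2}{q}.
\]
Size alone does not contradict \eqref{eq:AD}: already $c_1/(q-s_1)$ has order $1/q$. But the term coming from the jump at $\alpha$ alternates in sign with $n$, whereas $A$ varies slowly far from $S$. Suppose $Q$ contains $X$ and $X+2$, where $m$ points of $S$ lie below $X/3$ and the others lie in geometric progression far above $X$. Then $|D(X)-D(X+2)|=4\pi/X+O(X^{-2})$, while $|A(X)-A(X+2)|\le2\sup_{[X,X+2]}|A'|=O(\|c\|\sqrt{m+1}\,X^{-2})$ by the Cauchy--Schwarz inequality. A sequence of such pairs with $\sqrt{m+1}/X\to0$ excludes $a=1$.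
\end{example}

If $a$ vanishes to order $l$ at $\alpha$, the alternating term has size only $X^{-l-1}$, and a first difference does not separate it from $A$ and from the endpoint terms at $0$ and $h$. A difference of order $k>l+1$ does, and it needs $k+1$ consecutive points of $N\mathbb Z+\frac32$. Since $l$ is not known in advance, $Q$ will consist of blocks of consecutive points whose lengths tend to infinity.

\section{Exchanging $S$ for $Q$}\label{sec:swap}

For $b=u\in L^2(H)$ the pieces $b_0,\dots,b_{N-2}$ vanish. The map $u\mapsto(\hat u(\lambda))_{\lambda\in P}$ is an isomorphism of $L^2(H)$ onto $\ell^2(P)$, and \eqref{eq:formula} reads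
\begin{equation}\label{eq:u}
\hat u(q)=\gamma\sum_{\lambda\in P}\frac{\hat u(\lambda)}{q-\lambda},\qquad q\in N\mathbb Z+\tfrac32 .
\end{equation}
So (A) is a statement about Cauchy sums. If $S$ and $Q$ were finite with $m$ points each, it would follow by counting degrees. The sum $A=\sum c_i/(z-s_i)$ is a polynomial of degree at most $m-1$ divided by $\prod(z-s_i)$, so it cannot vanish at $m$ points unless $c=0$. And the partial fraction expansion of $\Pi(z)/(z-\lambda_0)$, where $\Pi=\prod(1-z/q_i)/(1-z/s_i)$, is a Cauchy sum with poles in $S\cup\{\lambda_0\}$ that vanishes on $Q\setminus\{\lambda_0\}$. For infinite sets the count of degrees is replaced by bounds for $\Pi$ on circles $|z|=R_k$ that separate the blocks and enclose equally many points of $S$ and $Q$.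

\subsection{The construction}
Let $m_0=0$, $m_k=\sum_{i=1}^k(i+1)$. Block $k\ge1$ consists of the $k+1$ indices $m_{k-1}<i\le m_k$, and its part of $Q=\{q_1<q_2<\dots\}$ is
\[
q_{m_{k-1}+1+j}=X_k+Nj\quad(0\le j\le k),\qquad X_k\in2N\mathbb Z+\tfrac32 .
\]
Let $C=\prod_{j\ge1}\frac{1+4^{-j}}{1-4^{-j}}$ and $R_0=1$. For $k=1,2,\dots$ choose successively
\begin{enumerate}
\item[(i)] $s_{m_{k-1}+1},\dots,s_{m_k}\in P$ with $s_{m_{k-1}+1}\ge4R_{k-1}$ and each next point at least $4$ times the previous one;
\item[(ii)] $X_k\ge3s_{m_k}$ with $X_k\ge N^k2^{k+1}(2k)!\,(m_k+1)$;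
\item[(iii)] $R_k\ge2(X_k+Nk)$ with $R_k\ge k(2\sqrt{m_k}+1)/\kappa_k$, where $\kappa_k=C^{-1}\prod_{i\le m_k}\frac{s_i}{3q_i}$.
\end{enumerate}
Each step asks for a sufficiently large element of an unbounded set, and the lower bounds involve only points already chosen. The second condition in (ii) serves property (B). It pushes the block of $Q$ far beyond the block of $S$, which makes $\Pi$ as small as $\kappa_k$ outside; the second condition in (iii) compensates for this. We record the consequences:
\begin{itemize}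
\item[(P1)] $s_i/q_i\le\frac13$, since $q_i\ge X_k\ge3s_{m_k}\ge 3s_i$ for $i$ in block $k$;
\item[(P2)] $s_{i'}\ge4^{i'-i}s_i$ for $i'>i$; across blocks, $s_{m_k+1}\ge4R_k\ge8X_k\ge24s_{m_k}$;
\item[(P3)] $q_i>s_i\ge4^{i-m_k}R_k$ for $i>m_k$, by (i) and (P2);
\item[(P4)] $s_i,q_i\le R_k/2$ for $i\le m_k$, since $s_i<q_i\le X_k+Nk$.
\end{itemize}
By (P3) with $k=0$, $q_i>s_i\ge4^i$. So $S$ and $Q$ have $O(\log R)$ points in $B(0,R)$, and $\sum(1/q_i+1/s_i)<\infty$. Therefore
\[
\Pi(z)=\prod_{i\ge1}\frac{1-z/q_i}{1-z/s_i}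
\]
is meromorphic, with simple zeros exactly at $Q$ and simple poles exactly at $S$. Let $d_m=\operatorname{Res}_{s_m}\Pi$.

\begin{lemma}\label{lem:Pi}
\begin{enumerate}
\item[(a)] On $|z|=R_k$ we have $\kappa_k\le|\Pi(z)|\le C$.
\item[(b)] $|d_m|\le C_0s_m3^{-(m-1)}$ with $C_0=\prod_{j\ge1}(1-4^{-j})^{-1}$.
\item[(c)] For $\lambda_0\in\mathbb C\setminus S$ the sequence $\big(d_m/(s_m-\lambda_0)\big)_m$ is in $\ell^2$, and for $z\notin S\cup\{\lambda_0\}$
\[
\frac{\Pi(z)}{z-\lambda_0}=\sum_m\frac{d_m}{s_m-\lambda_0}\,\frac1{z-s_m}+\frac{\Pi(\lambda_0)}{z-\lambda_0}.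
\]
If $\lambda_0\in Q$, the series equals $\Pi'(\lambda_0)\neq 0$ at $z=\lambda_0$.
\item[(d)] If $c\in\ell^2$ and $A(z)=\sum_mc_m/(z-s_m)$ vanishes on $Q$, then $c=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $i\le m_k$ the $i$-th factor has modulus $\frac{s_i}{q_i}\frac{|z-q_i|}{|z-s_i|}$. By (P4), $|z-q_i|$ and $|z-s_i|$ lie in $[R_k/2,3R_k/2]$, so the factor lies between $s_i/3q_i$ and $3s_i/q_i\le1$. For $i=m_k+j$, (P3) gives $|z/q_i|,|z/s_i|\le4^{-j}$, so the factor lies between $\frac{1-4^{-j}}{1+4^{-j}}$ and its reciprocal.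

(b) We have $|d_m|=s_m\big|1-\frac{s_m}{q_m}\big|\prod_{i\ne m}\frac{|1-s_m/q_i|}{|1-s_m/s_i|}$. For $i\ge m$, $0<1-s_m/q_i<1$, and for $i>m$, $1-s_m/s_i\ge1-4^{-(i-m)}$; these factors contribute at most $C_0$. Each factor with $i<m$ is at most $\frac13$. If $q_i<s_m$, it equals $\frac{s_i}{q_i}\cdot\frac{s_m-q_i}{s_m-s_i}\le\frac{s_i}{q_i}\le\frac13$. If $q_i>s_m$, the numerator is less than $1$ and the denominator is $s_m/s_i-1\ge3$.

(c) Since $s_m/|s_m-\lambda_0|$ is bounded, the coefficients are $O(3^{-m})$ by (b), and the series converges locally uniformly off $S$. For $k$ with $R_k>|z|,|\lambda_0|$, the residue theorem gives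
\[
\frac1{2\pi i}\oint_{|\xi|=R_k}\frac{\Pi(\xi)\,d\xi}{(\xi-\lambda_0)(\xi-z)}=\frac{\Pi(z)}{z-\lambda_0}-\frac{\Pi(\lambda_0)}{z-\lambda_0}-\sum_{m\le m_k}\frac{d_m}{(s_m-\lambda_0)(z-s_m)},
\]
and the left side is $O(R_k^{-1})$ by the upper bound in (a). Let $k\to\infty$. If $\lambda_0\in Q$, then $\Pi(\lambda_0)=0$, and the last claim follows as $z\to\lambda_0$.

(d) The series for $A$ converges locally uniformly off $S$ because $\sum s_m^{-2}<\infty$. The function $G=A/\Pi$ is entire: at $S$ the poles of $A$ are at most simple and $1/\Pi$ vanishes, and at $Q$ the simple poles of $1/\Pi$ are canceled by zeros of $A$. On $|z|=R_k$ we have $|z-s_m|\ge R_k/2$ for $m\le m_k$ and $|z-s_{m_k+j}|\ge(4^j-1)R_k$. By the Cauchy--Schwarz inequality and $\sum_{j\ge1}(4^j-1)^{-2}\le\sum_{j\ge 1}9^{-j}<1$,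
\[
|A(z)|\le\|c\|\Big[\frac{2\sqrt{m_k}}{R_k}+\frac1{R_k}\Big(\sum_{j\ge1}(4^j-1)^{-2}\Big)^{1/2}\Big]\le\|c\|\,\frac{2\sqrt{m_k}+1}{R_k}.
\]
The lower bound in (a) and condition (iii) give $|G|\le\|c\|/k$ on $|z|=R_k$. By the maximum principle $G\equiv0$, so $A\equiv0$ and its residues $c_m$ vanish.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:M}(A)]
If $u\in L^2(H)$ and $\hat u|_M=0$, then $\hat u|_P$ is supported on $S$, and by \eqref{eq:u} the numbers $c_m=\hat u(s_m)$ satisfy the hypothesis of Lemma~\ref{lem:Pi}(d). So $\hat u|_P=0$ and $u=0$.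

For minimality at $\mu_0\in M$, prescribe $\hat u$ on $P$, which is possible for any $\ell^2$ sequence. In all cases let $\hat u(s_m)=d_m/(s_m-\mu_0)$. If $\mu_0\in P\setminus S$, let $\hat u(\mu_0)=\Pi(\mu_0)$, which is nonzero as $\mu_0\notin Q$, and $\hat u=0$ elsewhere on $P$. By \eqref{eq:u} and Lemma~\ref{lem:Pi}(c), $\hat u(q)=\gamma\Pi(q)/(q-\mu_0)=0$ for $q\in Q$. If $\mu_0\in Q$, let $\hat u=0$ on $P\setminus S$. Then $\hat u(q)=\gamma\Pi(q)/(q-\mu_0)=0$ for $q\in Q\setminus\{\mu_0\}$, and $\hat u(\mu_0)=\gamma\Pi'(\mu_0)\ne0$.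
\end{proof}

\section{Detecting the jump by finite differences}\label{sec:jump}

We prove Proposition~\ref{prop:M}(B). Let $\varphi\in L^2(E)$ and $F=0$ on $\Lambda_0\cup M$. By Lemma~\ref{lem:analytic}, $a$ is real-analytic, and \eqref{eq:AD} holds. Suppose $a\not\equiv0$, and let $l\ge0$ be minimal with $a^{(l)}(\alpha)\ne0$.

\subsection*{Expansion of $D$}
Apply \eqref{eq:parts} to each integral in \eqref{eq:D} with $x=q=X_k+Nj\in Q$. The endpoints are $0$, $h$ and $\alpha$. At the first two the exponential factors are $1$ and $e^{iqh}=\zeta^3$, the same for all $q\in Q$. At $\alpha=\pi/N$ write $q=Nn+\frac32$; then $n\equiv j\pmod2$ because $X_k\in2N\mathbb Z+\frac32$, and $e^{iq\alpha}=(-1)^je^{3\pi i/(2N)}$. This alternation is the reason for the choice $\alpha=h/2$. The endpoint $\alpha$ occurs only in the $\beta_0$-term, where $\int_0^\alpha$ and $-\int_\alpha^h$ contribute with the same sign. Hence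
\begin{equation}\label{eq:Dexp}
D(q)=\sum_{\nu=0}^l q^{-\nu-1}\big(U_\nu+(-1)^jV_\nu\big)+\mathcal E(q),\qquad|\mathcal E(q)|\le C_aq^{-l-2},
\end{equation}
where $U_\nu,V_\nu,C_a$ do not depend on $q$ and, since $\beta_0/\gamma=ih$,
\[
V_\nu=-ih\cdot 2\,\frac{(-1)^\nu}{i^{\nu+1}}\,e^{3\pi i/(2N)}a^{(\nu)}(\alpha).
\]
So $V_\nu=0$ for $\nu<l$ and $V_l\ne0$.

\subsection*{The difference operator}
For $k\ge l+2$ and a function $G$ on block $k$ of $Q$ let
\[
\Delta_k[G]=\sum_{j=0}^k(-1)^j\binom kjG(X_k+Nj).
\]
This is the $k$-th power of the operator $G(x)\mapsto G(x)-G(x+N)=-N\int_0^1G'(x+Nu)\,du$, evaluated at $X_k$. For $G$ smooth on $[X_k,X_k+Nk]$, iterating the integral form gives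
\[
\Delta_k[G]=(-N)^k\int_{[0,1]^k}G^{(k)}\big(X_k+N(u_1+\dots+u_k)\big)\,du,
\]
so $|\Delta_k[G]|\le N^k\sup_{[X_k,X_k+Nk]}|G^{(k)}|$. The operator nearly annihilates slowly varying functions and adds up alternating ones without cancellation. We apply it to $A=D$ and estimate four terms.

\emph{The Cauchy sum.} Let $x\in[X_k,X_k+Nk]$. If $m\le m_k$, then $s_m\le X_k/3$ and $|x-s_m|\ge X_k/2$. If $m>m_k$, then $s_m\ge4^{m-m_k}R_k\ge4^{m-m_k}\cdot2x$ by (P3) and (iii), so $|x-s_m|\ge s_m/2\ge4^{m-m_k}X_k$. Hence $\sum_m|x-s_m|^{-2k-2}\le(m_k+1)(2/X_k)^{2k+2}$, and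
\[
|A^{(k)}(x)|\le k!\,\|c\|\Big(\sum_m|x-s_m|^{-2k-2}\Big)^{1/2}\le k!\,\|c\|\,2^{k+1}(m_k+1)^{1/2}X_k^{-k-1}.
\]
By (ii), $N^kk!\,2^{k+1}(m_k+1)^{1/2}\le X_k$, so $|\Delta_k[A]|\le\|c\|X_k^{-k}$.

\emph{The terms $U_\nu q^{-\nu-1}$, $\nu\le l$.} The $k$-th derivative of $x^{-\nu-1}$ has modulus $\frac{(\nu+k)!}{\nu!}x^{-\nu-1-k}\le(2k)!\,X_k^{-1-k}$, since $\nu\le k$ and $x\ge X_k\ge 1$. By (ii), $N^k(2k)!\le X_k$, so these terms contribute at most $X_k^{-k}\sum_{\nu\le l}|U_\nu|$.

\emph{The error.} $|\Delta_k[\mathcal E]|\le2^kC_aX_k^{-l-2}$, since $\sum_j\binom kj=2^k$.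

\emph{The alternating term.} The signs $(-1)^j$ cancel those in $\Delta_k$, so its contribution has modulus $|V_l|\sum_j\binom kj(X_k+Nj)^{-l-1}\ge|V_l|\,2^k(X_k+Nk)^{-l-1}$.

\subsection*{Conclusion}
Multiplying by $2^{-k}X_k^{l+1}$ we obtain
\[
|V_l|\Big(1+\frac{Nk}{X_k}\Big)^{-l-1}\le X_k^{l+1-k}\Big(\|c\|+\sum_{\nu\le l}|U_\nu|\Big)+\frac{C_a}{X_k}.
\]
Since $l+1-k\le-1$, the right side is $O(1/X_k)$ and tends to $0$ as $k\to\infty$. By (ii), $Nk/X_k\le k/(2k)!\to0$, so the left side tends to $|V_l|$. Thus $V_l=0$, a contradiction. Hence $a=0$. This proves Proposition~\ref{prop:M}, and with it Theorem~\ref{thm:counter}. \qed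

\section{The upper bound and the rank condition}\label{sec:positive}

\subsection{Spectra and zeros}
If $\psi\in L^2(\mathbb R)$ has compact support, we call $\hat\psi$ a \emph{transform} and the support of $\psi$ its \emph{spectrum}; the zero function has empty spectrum. The spectrum of a sum lies in the union of the spectra. We use three facts.
\begin{itemize}
\item[(S1)] The product $\hat\psi_1\hat\psi_2$ is the transform of $\psi_1*\psi_2$, a continuous function with compact support, and its spectrum lies in the sum of the spectra.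
\item[(S2)] Multiplication by $e^{-i\tau z}$, $\tau\in\mathbb R$, shifts the spectrum by $-\tau$.
\item[(S3)] If $f=\hat\psi$ has spectrum in $[0,\ell]$ and $f(z_0)=0$, then $f/(z-z_0)$ is a transform with spectrum in $[0,\ell]$. Indeed, $\Psi(t)=\int_0^t\psi(s)e^{iz_0s}\,ds$ vanishes at $0$ and $\ell$, and integration by parts gives $f(z)=-i(z-z_0)\int_0^\ell\Psi(t)e^{-iz_0t}e^{izt}\,dt$.
\end{itemize}
The link with density is the Titchmarsh--Cartwright--Levinson theorem; see, for example, \cite[Lecture 17]{Levin}.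

\begin{theorem}\label{thm:TCL}
Let $f\not\equiv0$ be a transform whose spectrum has convex hull $[p,q]$, and let $n(R)$ be the number of zeros of $f$ in $|z|<R$, counted with multiplicity. Then $n(R)/2R\to(q-p)/2\pi$ as $R\to\infty$.
\end{theorem}

For one interval $E=[0,\ell]$ this settles the matter quickly. The function $f=\hat\varphi_{\lambda_1}$ vanishes on $\Lambda\setminus\{\lambda_1\}$, which gives the upper bound. If the system is also complete, $f$ has no further zero $z_0$ and no multiple zero $z_0$, because then $f+(z_0-\lambda_1)f/(z-z_0)=f\cdot(z-\lambda_1)/(z-z_0)$ would vanish on $\Lambda$. Also both endpoints lie in the spectrum, because otherwise $e^{-i\tau z}f$, for a small $\tau\neq0$ of suitable sign, would contradict the uniqueness of $\varphi_{\lambda_1}$. For several intervals, Theorem~\ref{thm:TCL} applied to $\hat\varphi_{\lambda_1}$ sees the convex hull of $E$, gaps included. We need a function that vanishes on $\Lambda$ and has its spectrum in an interval of length $|E|$. A determinant does this.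

Write $I_j=[x_j,x_j+\ell_j]$. For $\varphi\in L^2(E)$ put
\[
f_j(z)=\int_0^{\ell_j}\varphi(x_j+t)e^{izt}\,dt,\qquad\mathbf f=(f_1,\dots,f_m),\qquad v(z)=(e^{ix_1z},\dots,e^{ix_mz}),
\]
so that $\widehat{\varphi\mathbf 1_{I_j}}=e^{ix_jz}f_j$ and $\hat\varphi=\mathbf f\cdot v=\sum_jf_je^{ix_jz}$. The vectors $\mathbf f$ form the space $\mathcal H$ of $m$-tuples of transforms whose $j$-th component has spectrum in $[0,\ell_j]$. Completeness means that $\mathbf g\in\mathcal H$, $\mathbf g\cdot v|_\Lambda=0$ imply $\mathbf g=0$. Let $\mathbf f_\lambda$ correspond to $\varphi_\lambda$. Multiplying the $j$-th components by $e^{ix_jz}$ does not change the rank, so $r$ is the rank of $\{\mathbf f_\lambda\}$. A finite $\Lambda$ has density $0$ and is not complete, so we assume that $\Lambda$ is infinite.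

Choose $\lambda_1,\dots,\lambda_r\in\Lambda$ such that $\mathbf f_i:=\mathbf f_{\lambda_i}$ are independent over the meromorphic functions. Let $\mathcal M$ be the $r\times m$ matrix with rows $\mathbf f_i$, and $\Lambda'=\Lambda\setminus\{\lambda_1,\dots,\lambda_r\}$. For a set $\mathcal J$ of $r$ columns let $\Theta_{\mathcal J}$ be the corresponding minor. By independence, at least one $\Theta_{\mathcal J}$ is not identically zero. Each term of $\Theta_{\mathcal J}$ takes one entry from each column in $\mathcal J$, so by (S1) the spectrum of $\Theta_{\mathcal J}$ lies in $[0,\sum_{j\in\mathcal J}\ell_j]$.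

\begin{lemma}\label{lem:minor}
If the system is minimal, every minor $\Theta_{\mathcal J}$ vanishes on $\Lambda'$.
\end{lemma}

For $r=m$ this is immediate, since $\mathcal M(\mu)$ annihilates the nonzero vector $v(\mu)$ for $\mu\in\Lambda'$. For $r<m$ that relation does not force the minors to vanish, and the function $\mathbf f_\mu$ is needed.

\begin{proof}
Suppose $\Theta_{\mathcal J}(\mu)\ne0$ with $\mu\in\Lambda'$. Since the rank is $r$, we have $\mathbf f_\mu=\sum_i\alpha_i\mathbf f_i$ with meromorphic $\alpha_i$. By Cramer's rule on the columns $\mathcal J$, each $\alpha_i$ is an entire function divided by $\Theta_{\mathcal J}$, hence holomorphic at $\mu$. Then $\mathbf f_\mu(\mu)\cdot v(\mu)=\sum_i\alpha_i(\mu)\,\mathbf f_i(\mu)\cdot v(\mu)=0$, because $\mu\in\Lambda\setminus\{\lambda_i\}$ for each $i$. This contradicts the choice of $\mathbf f_\mu$.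
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(1)]
Take $\Theta_{\mathcal J}\not\equiv0$. Its zeros include all but $r$ points of $\Lambda$, so Theorem~\ref{thm:TCL} gives $\mathcal D_+(\Lambda)\le\sum_{j\in\mathcal J}\ell_j/2\pi\le|E|/2\pi$.
\end{proof}

\subsection{Full rank: proof of Theorem~\ref{thm:positive}(2)}
Let the system be complete and minimal with $r=m$, and let $\Theta=\det\mathcal M\not\equiv0$. As in the case of one interval, we show that $\Theta$ has no zeros beyond $\Lambda'$ and that its spectrum reaches both ends of $[0,|E|]$. Completeness enters only through the space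
\[
\mathcal W=\{\mathbf g\in\mathcal H:\ \mathbf g\cdot v=0\text{ on }\Lambda'\},
\]
which equals the complex linear span of $\mathbf f_1,\dots,\mathbf f_m$. Indeed, $\mathbf f_i\in\mathcal W$; and if $\mathbf g\in\mathcal W$ and $c_i=(\mathbf g\cdot v)(\lambda_i)/(\mathbf f_i\cdot v)(\lambda_i)$, then $(\mathbf g-\sum_ic_i\mathbf f_i)\cdot v$ vanishes on $\Lambda$, so $\mathbf g=\sum_ic_i\mathbf f_i$. (The same argument holds for any $r$, with $r$ rows.)

\medskip
\noindent\emph{Step 1: there is no $\mathbf h\ne0$ with $\mathbf h,z\mathbf h\in\mathcal W$.} Otherwise, for each $z_0\in\mathbb C$ the vector $(z-z_0)\mathbf h\in\mathcal W\setminus\{0\}$ is a nontrivial constant combination of the rows of $\mathcal M$, and it vanishes at $z_0$. So $\Theta(z_0)=0$ for all $z_0$, contrary to $r=m$.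

\medskip
\noindent\emph{Step 2: the zeros of $\Theta$ are exactly the points of $\Lambda'$, and they are simple.} They include $\Lambda'$ by Lemma~\ref{lem:minor}. To exclude the rest it suffices, in each case, to find $z_0$ and $\mathbf g\in\mathcal W\setminus\{0\}$ with $\mathbf g(z_0)=0$ such that $\mathbf h=\mathbf g/(z-z_0)$, which lies in $\mathcal H$ by (S3), lies in $\mathcal W$. Then $z\mathbf h=\mathbf g+z_0\mathbf h\in\mathcal W$, contrary to Step 1. Note that $\mathbf h\cdot v=0$ on $\Lambda'\setminus\{z_0\}$ automatically.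

If $\Theta(z_0)=0$ with $z_0\notin\Lambda'$, a nontrivial constant combination $\mathbf g$ of the rows vanishes at $z_0$; it is nonzero by independence, and nothing more is needed.

Let $z_0=\mu\in\Lambda'$ be a zero of order at least $2$, and $\mathcal K=\{\mathbf g\in\mathcal W:\mathbf g(\mu)=0\}\ne\{0\}$. We need $\mathbf g\in\mathcal K\setminus\{0\}$ with $\mathbf h(\mu)\cdot v(\mu)=0$. This is one linear condition on $\mathbf g$, so it has a nonzero solution if $\dim\mathcal K\ge2$. If $\dim\mathcal K=1$, take a basis $\mathbf g_1,\dots,\mathbf g_m$ of $\mathcal W$ with $\mathbf g_1\in\mathcal K$. Then $\mathbf g_2(\mu),\dots,\mathbf g_m(\mu)$ are linearly independent, since a combination of $\mathbf g_2,\dots,\mathbf g_m$ vanishing at $\mu$ lies in $\mathcal K$. With $\mathbf h=\mathbf g_1/(z-\mu)$, the determinant $\det(\mathbf h,\mathbf g_2,\dots,\mathbf g_m)$ is a constant multiple of $\Theta/(z-\mu)$ and vanishes at $\mu$. So $\mathbf h(\mu)$ is a combination of $\mathbf g_2(\mu),\dots,\mathbf g_m(\mu)$, and $\mathbf g_i(\mu)\cdot v(\mu)=0$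 for each $i$ because $\mathbf g_i\in\mathcal W$ and $\mu\in\Lambda'$.

\medskip
\noindent\emph{Step 3: the point $0$ lies in the spectrum of $\Theta$.} The difficulty is that $0$ may be missing from the spectrum of a determinant through cancellation, while it lies in the spectra of the entries, so that no single row can be shifted. Instead we shift a combination of rows whose coefficients are cofactors. Suppose $0$ is not in the spectrum of $\Theta$. All minors of $\mathcal M$ have spectra in $[0,\infty)$. Let $k\le m-1$ be the largest size of a minor with $0$ in its spectrum, and $k=0$ if there is none.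

If $k=0$, all entries have spectra in $[\tau,\infty)$ for some $\tau>0$. By (S2), $e^{-i\tau z}\mathbf f_1\in\mathcal H$, hence $e^{-i\tau z}\mathbf f_1\in\mathcal W$ and $e^{-i\tau z}\mathbf f_1=\sum_ic_i\mathbf f_i$ with constants $c_i$. Independence over the meromorphic functions gives $e^{-i\tau z}\equiv c_1$, which is false.

Let $k\ge1$, and let the minor with rows $\mathcal I$ and columns $\mathcal J$, $|\mathcal I|=|\mathcal J|=k$, have $0$ in its spectrum. Pick $i_0\notin\mathcal I$ and put $\mathcal I'=\mathcal I\cup\{i_0\}$. For $j\in\{1,\dots,m\}$ let $\Xi_j$ be the determinant of the $(k+1)\times(k+1)$ matrix with rows $\mathcal I'$ and columns $\mathcal J$ followed by column $j$. Expanding along the last column,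
\[
\Xi_j=\sum_{i\in\mathcal I'}\theta_i\mathcal M_{ij},
\]
where $\theta_i$ is, up to sign, the minor with rows $\mathcal I'\setminus\{i\}$ and columns $\mathcal J$. The $\theta_i$ do not depend on $j$, and $0$ lies in the spectrum of $\theta_{i_0}$. If $j\in\mathcal J$, then $\Xi_j=0$; otherwise $\Xi_j$ is, up to sign, a minor of size $k+1$. By the choice of $k$ there is $\tau>0$ such that all $\Xi_j$ have spectra in $[\tau,\infty)$. Write $\theta_i=\hat\psi_i$ and split $\theta_i=\theta_i'+\theta_i''$, the transforms of $\psi_i\mathbf 1_{[0,\tau]}$ and $\psi_i\mathbf 1_{(\tau,\infty)}$. Put $\alpha_i=e^{-i\tau z}\theta_i'$, with spectrum in $[-\tau,0]$, and $\mathbf g=\sum_{i\in\mathcal I'}\alpha_i\mathbf f_i$. Its $j$-th component is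
\[
\sum_{i\in\mathcal I'}\alpha_i\mathcal M_{ij}=e^{-i\tau z}\,\Xi_j-\sum_{i\in\mathcal I'}e^{-i\tau z}\theta_i''\mathcal M_{ij}.
\]
By (S1) and (S2), the left expression has spectrum in $(-\infty,\ell_j]$ and the right one in $[0,\infty)$. So $\mathbf g\in\mathcal H$. The $\alpha_i$ are entire, so $\mathbf g\cdot v=\sum_i\alpha_i\,\mathbf f_i\cdot v=0$ on $\Lambda'$, and $\mathbf g\in\mathcal W$ is a constant combination of the rows. By independence the $\alpha_i$ are constants, and being in $L^2(\mathbb R)$ they vanish. But $\theta_{i_0}'\ne0$: otherwise $\psi_{i_0}=0$ almost everywhere on $(-\infty,\tau]$, and $0$ would not lie in its support. This is a contradiction.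

\medskip
\noindent\emph{Step 4: conclusion.} Replace $\varphi(t)$ by $\varphi(-t)$. This replaces $\hat\varphi(z)$ by $\hat\varphi(-z)$, so the system for $-\Lambda$ is complete and minimal in $L^2(-E)$. The components of $-E$ are $[-x_j-\ell_j,-x_j]$, and $f_j(z)$ is replaced by $\int_0^{\ell_j}\varphi(x_j+\ell_j-t)e^{izt}\,dt=e^{i\ell_jz}f_j(-z)$. So $\Theta(z)$ is replaced by $e^{i|E|z}\Theta(-z)\not\equiv0$, whose spectrum is the image of that of $\Theta$ under $t\mapsto|E|-t$. Step 3 for $(-E,-\Lambda)$ shows that $|E|$ lies in the spectrum of $\Theta$. Hence the convex hull of the spectrum is $[0,|E|]$, and by Step 2 and Theorem~\ref{thm:TCL}, $\#(\Lambda\cap B(0,R))/2R\to|E|/2\pi$. \qed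

\subsection{Two intervals: proof of Theorem~\ref{thm:positive}(3)}
If $r=2$, part (2) gives the limit $|E|/2\pi$. Let $r=1$ and $\mathbf f_{\lambda_1}=(g_1,g_2)$. The minors are $g_1$ and $g_2$, so both vanish on $\Lambda'=\Lambda\setminus\{\lambda_1\}$ by Lemma~\ref{lem:minor}. Hence $(g_1,0)$ and $(0,g_2)$ lie in $\mathcal W$, which is one-dimensional by completeness. So one of them is zero; after renumbering, $g_2=0$. Since $r=1$, every $\mathbf f_\lambda$ is a meromorphic multiple of $(g_1,0)$, so every $\varphi_\lambda$ is supported on $I_1$ and the system is minimal in $L^2(I_1)$. It is complete in $L^2(I_1)$ because $L^2(I_1)\subset L^2(E)$. Part (2) with $m=1$ gives the limit $|I_1|/2\pi$.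

It remains to show that $|I_1|\ge|I_2|$. Suppose $\delta=\ell_2-\ell_1>0$. The function $\chi(z)=(e^{i\delta z}-1)/z=i\int_0^\delta e^{izt}\,dt$ is a transform with spectrum $[0,\delta]$. Put
\[
G=(z-\lambda_1)\chi g_1=e^{i\delta z}g_1-g_1-\lambda_1\chi g_1 .
\]
By (S1) and (S2), each term on the right has spectrum in $[0,\ell_1+\delta]=[0,\ell_2]$, so $(0,G)\in\mathcal H$. The left expression shows that $G\not\equiv0$ and $G|_\Lambda=0$. This contradicts completeness. \qed

\section{Remarks}\label{sec:remarks}

\begin{remark}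
The bound in Theorem~\ref{thm:positive}(1) is attained already for one interval, by $\Lambda=\mathbb Z$ and $E=[0,2\pi]$. In part (2) neither completeness nor minimality can be dropped: for $E=[0,2\pi]$, where $m=1$, the set $2\mathbb Z$ is minimal of density $\frac12$, and the set $\frac12\mathbb Z$ is complete of density $2$.
\end{remark}

\begin{remark}
The hypothesis $r=m$ in Theorem~\ref{thm:positive}(2) cannot be dropped either: by that theorem, the systems of Theorem~\ref{thm:counter} have $r<m=4$. The dependence can be written down. Number the intervals of $E$ from left to right and let $F_j=\widehat{\varphi\mathbf 1_{I_j}}$. All functions $\varphi_\lambda$ constructed in Section~\ref{sec:four} have $a=0$. The interval $I_2$ has length $2\pi$ and contains $I_1+4\pi$, $I_3-2\pi$ and $I_4-4\pi$, so $a=0$ says that $\varphi\mathbf 1_{I_2}$ is minus the sum of the corresponding translates of the other three pieces, that is,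
\[
e^{4\pi iz}F_1+F_2+e^{-2\pi iz}F_3+e^{-4\pi iz}F_4=0 .
\]
\end{remark}

\begin{remark}
We do not decide whether the second alternative in Theorem~\ref{thm:positive}(3) actually occurs, nor what the infimum of $\mathcal D_+(\Lambda)/(|E|/2\pi)$ is over all $E$ and all complete and minimal systems. Theorem~\ref{thm:counter} shows that this infimum is at most $\frac12$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BBK}
A.~Baranov, Yu.~Belov, A.~Kuznetsov,
\emph{Systems biorthogonal to exponential systems on a finite union of intervals},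
arXiv:2207.13336 (2022).

\bibitem{Levin}
B.~Levin,
\emph{Lectures on Entire Functions}.

\end{thebibliography}
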